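# Bounded ZL-amenability constants and virtually abelian inverse limits

## A small constant should mean a nearly abelian group

To every finite group $G$ one attaches a number $\operatorname{AM}_{\rm Z}(G)\ge 1$, defined below, which equals $1$ exactly when $G$ is abelian. Suppose we have a tower of finite groups
$$\cdots\to G_3\to G_2\to G_1\to G_0$$
with surjective homomorphisms, and suppose that the numbers $\operatorname{AM}_{\rm Z}(G_n)$ stay bounded. Must the profinite group $\varprojlim G_n$ be virtually abelian, that is, must it have an abelian subgroup of finite index? The question comes from Yemon Choi, "A gap theorem for the ZL-amenability constant of a finite group", arXiv:1410.5134 (2014).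

The first guess is "yes", and the first reason one would give is a quantitative version of "equal to $1$ exactly for abelian groups":

> (U) There is a function $f$ such that every finite group $G$ with $\operatorname{AM}_{\rm Z}(G)\le C$ has an abelian subgroup of index at most $f(C)$.

If (U) held, the question would be settled by compactness. Let $k=f(C)$. The set of abelian subgroups of index at most $k$ in $G_n$ is finite and nonempty, and the map $G_{n+1}\to G_n$ sends each such subgroup of $G_{n+1}$ to one of $G_n$. Hence one can choose abelian $A_n\le G_n$ of index at most $k$ with $A_{n+1}$ mapping onto $A_n$ for all $n$. The group $\varprojlim A_n$ is abelian. If it had more than $k$ cosets in $\varprojlim G_n$, then $k+1$ of them would already be distinct at some level $n$, which is impossible. We shall see that the guessed answer is right and that the reason (U) is false.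

Here is the definition. Let $\mathbb CG$ be the complex group algebra and ${\rm Z}\mathbb CG$ its center. Then ${\rm Z}\mathbb CG=\bigoplus_p\mathbb Cp$, where $p$ runs over the minimal idempotents of ${\rm Z}\mathbb CG$.

**Definition.** Put
$$\Delta_{\rm Z}(G)=\sum_p p\otimes p\in\mathbb CG\otimes\mathbb CG=\mathbb C(G\times G),\qquad \operatorname{AM}_{\rm Z}(G)=\|\Delta_{\rm Z}(G)\|_1,$$
where $\|\sum_x a_xx\|_1=\sum_x|a_x|$. The number $\operatorname{AM}_{\rm Z}(G)$ is the *ZL-amenability constant* of $G$.

To compute with it we use characters. Write $\operatorname{Irr}(G)$ for the set of irreducible complex characters, $\operatorname{cd}(G)=\{\chi(1):\chi\in\operatorname{Irr}(G)\}$ for the set of their degrees, $x^g=g^{-1}xg$, and $x^G$ for the conjugacy class of $x$. We use the following textbook facts.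

- The algebra $\mathbb CG$ is the direct sum of matrix blocks $M_{\chi(1)}(\mathbb C)$, one for each $\chi\in\operatorname{Irr}(G)$. The minimal central idempotents are $p_\chi=\frac{\chi(1)}{|G|}\sum_x\chi(x^{-1})x$; each acts as the identity on the block of $\chi$ and as $0$ on the others. Comparing dimensions, $|G|=\sum_\chi\chi(1)^2$.
- Row orthogonality: $\sum_y\psi(y)\overline{\chi(y)}=|G|$ if $\psi=\chi$, and $0$ otherwise.
- Column orthogonality: $\sum_\chi\chi(a)\overline{\chi(b)}=|C_G(a)|$ if $a,b$ are conjugate, and $0$ otherwise.
- $|\operatorname{Irr}(G)|$ is the number of conjugacy classes; $|\chi(x)|\le\chi(1)$; $\chi(x^{-1})=\overline{\chi(x)}$.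

Reading off the coefficient of $\Delta_{\rm Z}(G)$ at $(x,y)$ gives
$$\operatorname{AM}_{\rm Z}(G)=\frac1{|G|^2}\sum_{x,y\in G}|f(x,y)|,\qquad f(x,y)=\sum_{\psi\in\operatorname{Irr}(G)}\psi(1)^2\psi(x^{-1})\psi(y^{-1}).\tag{1}$$

**Test 1: abelian groups.** All $\psi$ are linear, so $f(x,y)=\sum_\psi\psi((xy)^{-1})$ is $|G|$ if $xy=1$ and $0$ otherwise. Hence $\operatorname{AM}_{\rm Z}(G)=1$.

**Test 2: dihedral groups.** Let $q\ge3$ be odd and let $D$ be the dihedral group of order $2q$, with rotations $a^i$, $i\in\mathbb Z/q$. It has two linear characters, the trivial one and the sign character ($1$ on rotations, $-1$ on reflections), and $(q-1)/2$ characters of degree $2$, which take the value $\zeta^{ik}+\zeta^{-ik}$ at $a^i$ and $0$ on reflections. Here $\zeta=e^{2\pi i/q}$ inside powers stands for a fixed primitive $q$-th root of unity and $k=1,\dots,(q-1)/2$. For two rotations,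
$$f(a^i,a^j)=2+4\sum_{k=1}^{(q-1)/2}(\zeta^{ik}+\zeta^{-ik})(\zeta^{jk}+\zeta^{-jk})=2+4\sum_{k=1}^{q-1}\big(\zeta^{(i+j)k}+\zeta^{(i-j)k}\big).$$
Each of the two inner sums is $q-1$ if its exponent vanishes mod $q$, and $-1$ otherwise. So $f=8q-6$ if $i=j=0$; $f=4q-6$ for the $2(q-1)$ pairs with $i=\pm j\ne0$; and $f=-6$ for the remaining $(q-1)^2$ pairs. For a rotation and a reflection $f=1-1=0$, and for two reflections $f=2$. Therefore
$$\operatorname{AM}_{\rm Z}(D)=\frac{(8q-6)+2(q-1)(4q-6)+6(q-1)^2+2q^2}{4q^2}=4-\frac6q+\frac3{q^2}<4 .$$
For $q=3$ this says $\operatorname{AM}_{\rm Z}(S_3)=\frac73$. Taking $q=p^n$ with $p$ an odd prime gives a tower with bounded constants and limit $\mathbb Z_p\rtimes C_2$, which has an abelian subgroup of index $2$. This agrees with the guess.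

**Test 3: direct products.** The minimal central idempotents of $\mathbb C(G\times H)$ are the $p\otimes q$ with $p,q$ minimal central idempotents of $\mathbb CG$ and $\mathbb CH$. So, up to a permutation of the tensor factors, $\Delta_{\rm Z}(G\times H)=\Delta_{\rm Z}(G)\otimes\Delta_{\rm Z}(H)$, and
$$\operatorname{AM}_{\rm Z}(G\times H)=\operatorname{AM}_{\rm Z}(G)\operatorname{AM}_{\rm Z}(H).\tag{2}$$
Hence $\operatorname{AM}_{\rm Z}(S_3^n)=(7/3)^n\to\infty$. The limit $\prod_{\mathbb N}S_3$ is not virtually abelian: the closure of an abelian subgroup of finite index would be abelian and open, so it would contain all but finitely many of the factors $S_3$. Again the guess survives.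

## Extraspecial groups have constant below 3

Now we test the reason (U). Fix a prime $p$ and $n\ge1$. An *extraspecial* group of order $p^{2n+1}$ is a group $E$ of that order whose center $Z$ has order $p$, with $[E,E]=Z$ and $E/Z$ elementary abelian. An example is $\mathbb F_p^n\times\mathbb F_p^n\times\mathbb F_p$ with product
$$(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+a\cdot b'),$$
where the commutator of $(a,b,c)$ and $(a',b',c')$ is $(0,0,a\cdot b'-a'\cdot b)$.

The characters are found by hand. Those trivial on $Z$ are the $p^{2n}$ linear characters of $E/Z$. Let $\chi$ lie over a nontrivial character $\omega$ of $Z$. If $x\notin Z$, some $g$ gives $x^g=xz$ with $1\ne z\in Z$, so $\chi(x)=\chi(xz)=\omega(z)\chi(x)$. As $|Z|=p$, $\omega(z)\ne1$, so $\chi(x)=0$. Thus $\chi$ vanishes off $Z$ and equals $\chi(1)\omega$ on $Z$. From $\sum_x|\chi(x)|^2=|E|$ we get $p\,\chi(1)^2=p^{2n+1}$, so $\chi(1)=p^n$. In particular $\chi$ is determined by $\omega$, and there are exactly $p-1$ nonlinear characters.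

In $f(x,y)$ the linear characters contribute $p^{2n}$ if $xy\in Z$ and $0$ otherwise. The nonlinear ones contribute only if $x,y\in Z$, and then they give $p^{4n}\sum_{\omega\ne1}\omega((xy)^{-1})$, which is $p^{4n}(p-1)$ if $xy=1$ and $-p^{4n}$ if not. So $f(x,y)$ is

- $p^{2n}+p^{4n}(p-1)$ for the $p$ pairs in $Z\times Z$ with $xy=1$;
- $p^{2n}-p^{4n}$ for the other $p(p-1)$ pairs in $Z\times Z$;
- $p^{2n}$ for the remaining $p^{2n+2}-p^2$ pairs with $xy\in Z$;
- $0$ otherwise.

The sum of absolute values is $p^{4n+2}+2p(p-1)p^{4n}-2p(p-1)p^{2n}$, and dividing by $p^{4n+2}$,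
$$\operatorname{AM}_{\rm Z}(E)=1+2\Big(1-\frac1p\Big)\big(1-p^{-2n}\big)<3.\tag{3}$$
For $p=2$ this is $2-4^{-n}$.

How large are the abelian subgroups? We record the standard estimate, which will be used again.

**Lemma 1.** If a finite group $G$ has an abelian subgroup $A$, then $\chi(1)\le|G:A|$ for every $\chi\in\operatorname{Irr}(G)$.

*Proof.* Let $\lambda$ be a constituent of $\chi|_A$; it is linear because $A$ is abelian. By Frobenius reciprocity $\chi$ is a constituent of $\operatorname{Ind}_A^G\lambda$, which has degree $|G:A|$. $\square$

So every abelian subgroup of $E$ has index at least $p^n$, while $\operatorname{AM}_{\rm Z}(E)<3$ for all $n$. Statement (U) is false, already for $C=3$. The index cannot be bounded for infinite limits either. The tower $E\times\mathbb Z/p^k$, $k\to\infty$, has limit $E\times\mathbb Z_p$ and, by (2) and Test 1, has the same constants. An abelian subgroup of $E\times\mathbb Z_p$ projects to an abelian subgroup of $E$ of at most the same index, so its index is at least $p^n$. Thus the index in the answer to our question cannot be bounded in terms of $\sup_n\operatorname{AM}_{\rm Z}(G_n)$,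 and the theorem has no uniform finite analogue.

Is this dangerous for the answer "yes"? Try to build a tower from these groups. A nontrivial normal subgroup of the $p$-group $E$ meets $Z$ nontrivially, hence contains $Z$, so every proper quotient of $E$ is abelian. Extraspecial groups of growing size therefore cannot be stacked on top of one another. If instead $G_j\to G_i$ is onto, then characters of $G_i$ inflate to characters of $G_j$, and
$$\operatorname{cd}(G_i)\subseteq\operatorname{cd}(G_j).\tag{4}$$
In a tower, degrees are never lost. An extraspecial group has a huge degree $p^n$ but only two degrees, $1$ and $p^n$. In a tower with unbounded degrees, many degrees of different sizes must coexist in a single group $G_i$. This suggests that $\operatorname{AM}_{\rm Z}$ does not see how large the degrees are, but does see how many different scales they occupy.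

## Two theorems: degree scales and inverse systems

**Theorem A (finite groups).** Let $G$ be a finite group.

1. $\displaystyle\operatorname{AM}_{\rm Z}(G)\ge\frac1{|G|}\sum_{x\in G}\max_{\chi\in\operatorname{Irr}(G)}\chi(1)|\chi(x)|.$
2. Let $\rho>1$ and suppose $d_1,\dots,d_m\in\operatorname{cd}(G)$ satisfy $d_{j+1}\ge\rho d_j$ for all $j<m$. Then $\operatorname{AM}_{\rm Z}(G)\ge\frac{\rho^2-1}{\rho^2+1}\,m$. In particular $\operatorname{AM}_{\rm Z}(G)\ge\frac35m$ if $\rho=2$.
3. $\displaystyle\operatorname{AM}_{\rm Z}(G)\le\prod_{d\in\operatorname{cd}(G)}(1+d^2)-1.$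

**Theorem B.** Let $(G_i)_{i\in I}$ be an inverse system of finite groups over a directed set with surjective connecting maps (e.g. $I=\mathbb N$), and let $G=\varprojlim G_i$. The following are equivalent:

(a) $\sup_i\operatorname{AM}_{\rm Z}(G_i)<\infty$;

(b) $\sup_i\max\operatorname{cd}(G_i)<\infty$;

(c) $G$ is virtually abelian.

If $G$ has an open normal abelian subgroup of index $h$, then $\sup_i\operatorname{AM}_{\rm Z}(G_i)\le\prod_{d=1}^h(1+d^2)-1$.

The implication (a)⇒(c) answers the question: yes, and by (c)⇒(a) the converse holds too. We prove A(1) and A(2), which give (a)⇒(b); then A(3), which gives (c)⇒(a); then (b)⇒(c), which is a statement about profinite groups with no constant in it.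

## Pairing with one character

**Proof of Theorem A(1).** The purpose is to bound the $\ell^1$-sum in (1) from below by testing it against a bounded function that isolates a single character. Fix $x\in G$ and $\chi\in\operatorname{Irr}(G)$. The function $y\mapsto\overline{\chi(y^{-1})}/\chi(1)$ has modulus at most $1$, so
$$\sum_y|f(x,y)|\ge\Big|\sum_y\frac{\overline{\chi(y^{-1})}}{\chi(1)}\sum_\psi\psi(1)^2\psi(x^{-1})\psi(y^{-1})\Big|.$$
By row orthogonality only $\psi=\chi$ survives the sum over $y$, with $\sum_y|\chi(y^{-1})|^2=|G|$. The right side is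
$$\frac{|G|}{\chi(1)}\,\chi(1)^2\,|\chi(x^{-1})|=|G|\,\chi(1)\,|\chi(x)| .$$
The left side does not depend on $\chi$, so we may take the maximum over $\chi$, separately for each $x$. Summing over $x$ and dividing by $|G|^2$ gives A(1). $\square$

For $S_3$ the maxima are $4$ at the identity, $1$ at the three transpositions, and $2$ at the two $3$-cycles, so A(1) gives $\frac{11}6\le\frac73$.

The obvious next attempt is to use A(1) with one character of large degree $d$. Then
$$\frac1{|G|}\sum_xd\,|\chi(x)|\ge\frac1{|G|}\sum_x|\chi(x)|^2=1,$$
and nothing better is possible in general: for a nonlinear character of an extraspecial group, $|\chi|$ takes only the values $0$ and $d$, and equality holds. One character, however large its degree, may contribute only $1$. Averaging over several characters also gives only $1$, because a maximum was replaced by a mean. We must show that characters of different scales contribute on different parts of the group, so that their contributions add.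

## Degrees on different scales add up

Take $\chi_1,\dots,\chi_m$ with $\chi_j(1)=d_j$ and let $g(x)=\max_jd_j|\chi_j(x)|$. There are two bounds for the size of $\chi_j$ at $x$: the trivial $|\chi_j(x)|\le d_j$, and $|\chi_j(x)|\le g(x)/d_j$ from the definition of $g$. Together
$$|\chi_j(x)|^2\le\min\Big(d_j^2,\ \frac{g(x)^2}{d_j^2}\Big).\tag{5}$$
The right side is comparable to $g(x)$ only when $d_j^2$ is comparable to $g(x)$, and it decays geometrically as $d_j^2$ moves away from $g(x)$ in either direction. If the $d_j$ lie on different scales, then at each point $x$ only about one of them matters. So the sum of all $|\chi_j(x)|^2$ is bounded by a constant times the single maximum $g(x)$, while the average of that sum is $m$.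

**Proof of Theorem A(2).** Put $r=\rho^2>1$, so $d_{j+1}^2\ge r\,d_j^2$.

**Step 1: a pointwise inequality.** The aim is to show, for every $x\in G$,
$$\sum_{j=1}^m|\chi_j(x)|^2\le\frac{r+1}{r-1}\,g(x).\tag{6}$$
If $g(x)=0$, all $\chi_j(x)$ vanish and (6) is trivial. Let $g=g(x)>0$, and let $s$ be the number of $j$ with $d_j^2\le g$. As the $d_j$ increase, these are $j=1,\dots,s$. Use the first bound in (5) for $j\le s$ and the second for $j>s$. Since $d_{s-k}^2\le r^{-k}d_s^2$ and $d_{s+1+k}^2\ge r^kd_{s+1}^2$, the geometric series gives
$$\sum_{j\le s}d_j^2\le\frac r{r-1}\,d_s^2,\qquad\sum_{j>s}\frac{g^2}{d_j^2}\le\frac r{r-1}\,\frac{g^2}{d_{s+1}^2},$$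
where an empty sum is $0$.

If $s=m$, the second sum is empty and the first is at most $\frac r{r-1}g$, because $d_m^2\le g$. If $s=0$, the first sum is empty and the second is at most $\frac r{r-1}g$, because $d_1^2>g$. In both cases (6) holds, as $r\le r+1$.

Otherwise $1\le s<m$. Put $t=d_s^2/g\in(0,1]$. We know $d_{s+1}^2>g$ and $d_{s+1}^2\ge r\,d_s^2=rtg$, so $d_{s+1}^2/g\ge\max(1,rt)$. The total is then at most
$$\frac r{r-1}\,g\,\Big(t+\min\Big(1,\frac1{rt}\Big)\Big).$$
If $t\le1/r$, the bracket is $t+1\le1+\frac1r$. If $t\in[1/r,1]$, the bracket is $t+\frac1{rt}$, a convex function of $t$ that equals $1+\frac1r$ at both endpoints, so it is at most $1+\frac1r$. In all cases the total is at most $\frac r{r-1}\big(1+\frac1r\big)g=\frac{r+1}{r-1}g$, which is (6).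

**Step 2: averaging.** Here we turn (6) into a bound on $m$. Average (6) over $x\in G$. Each $\chi_j$ satisfies $\frac1{|G|}\sum_x|\chi_j(x)|^2=1$, so the left side averages to $m$. On the right, $g(x)\le\max_\chi\chi(1)|\chi(x)|$, and A(1) applies:
$$m\le\frac{r+1}{r-1}\cdot\frac1{|G|}\sum_xg(x)\le\frac{r+1}{r-1}\operatorname{AM}_{\rm Z}(G).$$
This is A(2); for $\rho=2$ we have $r=4$ and the constant is $\frac35$. $\square$

## The averaged commutator and the upper bound

We need a bound for $\operatorname{AM}_{\rm Z}(G)$ that depends on the set of degrees only. The triangle inequality over characters, $\|\Delta_{\rm Z}(G)\|_1\le\sum_\chi\|p_\chi\|_1^2$, does not do this: for abelian $G$ every $\|p_\chi\|_1$ is $1$, so the right side is $|G|$ although $\operatorname{AM}_{\rm Z}(G)=1$. The cancellation between characters of equal degree must be kept. Column orthogonality keeps it, but it applies to $\sum_\chi\chi(x^{-1})\chi(y^{-1})$ without the weights $\chi(1)^2$. So we write $\Delta_{\rm Z}(G)$ as the unweighted element times a central element that restores the weights.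

**Proof of Theorem A(3).**

**Step 1: an element of norm one with eigenvalues $\chi(1)^{-2}$.** Let
$$u=\frac1{|G|^2}\sum_{a,b\in G}a^{-1}b^{-1}ab\in\mathbb CG .$$
Its coefficients are nonnegative and sum to $1$, so $\|u\|_1=1$. Let $\pi$ be an irreducible representation with character $\chi$. The operator $\frac1{|G|}\sum_a\pi(a^{-1}b^{-1}a)$ commutes with $\pi(G)$, so by Schur's lemma it is a scalar. Its trace is $\chi(b^{-1})$, so it equals $\frac{\chi(b^{-1})}{\chi(1)}I$. Hence
$$\pi(u)=\frac1{|G|}\sum_b\frac{\chi(b^{-1})}{\chi(1)}\,\pi(b)=\frac1{\chi(1)^2}\,\pi(p_\chi)=\frac1{\chi(1)^2}\,I .$$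
Since an element of $\mathbb CG$ is determined by its images in all the blocks,
$$u=\sum_\chi\chi(1)^{-2}p_\chi,\qquad u^{-1}=\sum_\chi\chi(1)^2p_\chi.\tag{7}$$

**Step 2: reduction to $\|u^{-1}\|_1$.** Let $D_0=\sum_\chi\chi(1)^{-2}p_\chi\otimes p_\chi$. Its coefficient at $(x,y)$ is $|G|^{-2}\sum_\chi\chi(x^{-1})\chi(y^{-1})=|G|^{-2}\sum_\chi\chi(x^{-1})\overline{\chi(y)}$. By column orthogonality this is $|G|^{-2}|C_G(x)|$ if $y\in(x^{-1})^G$, and $0$ otherwise. As $|(x^{-1})^G|=|x^G|$,
$$\|D_0\|_1=\frac1{|G|^2}\sum_x|C_G(x)|\,|x^G|=\frac1{|G|^2}\sum_x|G|=1 .$$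
The $p_\chi$ are orthogonal idempotents, so (7) gives $(u^{-1}\otimes1)D_0=\Delta_{\rm Z}(G)$. The norm $\|\cdot\|_1$ is submultiplicative, so $\operatorname{AM}_{\rm Z}(G)\le\|u^{-1}\otimes 1\|_1\|D_0\|_1=\|u^{-1}\|_1$.

**Step 3: $u^{-1}$ as a polynomial in $u$.** The point of this step is that powers of $u$ have norm at most $1$, so a polynomial in $u$ costs no more than its coefficients. Let $F(t)=\prod_{d\in\operatorname{cd}(G)}(1-d^2t)$. By (7), $F(u)=\sum_\chi F(\chi(1)^{-2})\,p_\chi=0$. As $F(0)=1$, $Q(t)=(1-F(t))/t$ is a polynomial, and $uQ(u)=1-F(u)=1$, so $u^{-1}=Q(u)$. The coefficients of $F$ alternate in sign, so the sum of their absolute values is $F$ with all signs made positive at $t=1$, namely $\prod_d(1+d^2)$. Passing to $Q$ drops the constant term $1$ and shifts the rest. Thus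
$$\operatorname{AM}_{\rm Z}(G)\le\|Q(u)\|_1\le\prod_{d\in\operatorname{cd}(G)}(1+d^2)-1.\qquad\square$$

For $S_3$ the bound is $(1+1)(1+4)-1=9$, against the true value $\frac73$. The same bound $9$ holds for all dihedral groups of Test 2, whatever their order, since only the degrees $1,2$ occur.

## Inverse limits: from constants to degrees and back

Let $G=\varprojlim G_i$ as in Theorem B, a closed subgroup of the compact group $\prod_iG_i$. Let $x_i$ be the image of $x\in G$ in $G_i$ and $K_i$ the kernel of $G\to G_i$. We need the following facts.

1. *The projections $G\to G_i$ are onto.* Fix $i$ and $y\in G_i$. For $j\ge i$ let $Y_j$ be the set of $(z_k)\in\prod_kG_k$ with $z_i=y$ and with $z_k$ equal to the image of $z_j$ for all $k\le j$. It is closed, it is nonempty because $G_j\to G_i$ is onto, and $Y_{j'}\subseteq Y_j$ for $j'\ge j$. By directedness and compactness $\bigcap_jY_j\ne\emptyset$, and a point of it lies in $G$ and maps to $y$.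
2. *The $K_i$ are open normal subgroups forming a base of neighborhoods of $1$, directed downwards.* A basic neighborhood of $1$ restricts finitely many coordinates $i_1,\dots,i_r$, and it contains $K_j$ for any $j\ge i_1,\dots,i_r$.
3. *For closed $S\subseteq G$, $S=\bigcap_iSK_i$.* Indeed $x\in SK_i$ means that $xK_i$ meets $S$, and the $xK_i$ form a base of neighborhoods of $x$.
4. *Closed subgroups of finite index are open*, since the complement is a finite union of closed cosets. Open subgroups have finite index by compactness.
5. *Haar measure.* Let $\mu$ be normalized Haar measure on $G$; it is regular and invariant under left and right translations. The $|G_i|$ cosets of $K_i$ have equal measure, so $\mu(\{x:x_i\in T\})=|T|/|G_i|$ for $T\subseteq G_i$.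
6. *If closed sets $C_i$ decrease as $i$ increases, then $\mu(\bigcap_iC_i)=\inf_i\mu(C_i)$.* Let $C=\bigcap_iC_i$ and let $O\supseteq C$ be open. The closed sets $C_i\setminus O$ decrease and have empty intersection, so by compactness some $C_i\subseteq O$. Hence $\inf_i\mu(C_i)\le\mu(O)$. Taking the infimum over $O$ and using regularity, $\inf_i\mu(C_i)\le\mu(C)$. The other inequality is clear.

**Proof of (a)⇒(b).** Suppose the degrees are unbounded, and let $m\in\mathbb N$. Put $d_1=1$ and choose successively $d_2,\dots,d_m\in\bigcup_i\operatorname{cd}(G_i)$ with $d_{j+1}\ge2d_j$. By (4) and directedness, all $d_j$ lie in $\operatorname{cd}(G_i)$ for one single $i$. Theorem A(2) gives $\operatorname{AM}_{\rm Z}(G_i)\ge\frac35m$. As $m$ was arbitrary, $\sup_i\operatorname{AM}_{\rm Z}(G_i)=\infty$. $\square$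

**Proof of (c)⇒(a) and of the last sentence of Theorem B.** Let $A_0\le G$ be abelian of finite index. Its closure is abelian and closed of finite index, hence open by fact 4. It has finitely many conjugates, and their intersection $A$ is an open normal abelian subgroup, of some finite index $h$. So it is enough to start from such an $A$. Its image $A_i$ in $G_i$ is abelian, and $|G_i:A_i|\le h$ because $G\to G_i$ is onto. By Lemma 1, $\operatorname{cd}(G_i)\subseteq\{1,\dots,h\}$. Theorem A(3) gives $\operatorname{AM}_{\rm Z}(G_i)\le\prod_{d=1}^h(1+d^2)-1$ for all $i$. $\square$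

## Bounded degrees force an open abelian subgroup

It remains to prove (b)⇒(c). This is well known: it follows from the theorem of Isaacs and Passman on groups with representations of bounded degree, plus compactness. We give a self-contained proof. Let $b=\sup_i\max\operatorname{cd}(G_i)<\infty$. The plan has three steps: a set of positive measure consists of elements with few conjugates; therefore a whole open subgroup does; therefore an open subgroup is abelian.

**Step 1: a set of positive measure with small classes.** Bounded degrees force many characters, hence many classes, hence many small ones. Precisely, $|G_i|=\sum_\chi\chi(1)^2\le b^2|\operatorname{Irr}(G_i)|$, and $|\operatorname{Irr}(G_i)|$ is the number of conjugacy classes, which is $\sum_{z\in G_i}1/|z^{G_i}|$. Put $E_i=\{x\in G:|x_i^{G_i}|\le2b^2\}$. Elements $z\in G_i$ with $|z^{G_i}|\le2b^2$ contribute at most $1$ each to this sum, and the others at most $\frac1{2b^2}$ each. So, by fact 5,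
$$\frac1{b^2}\le\frac{|\operatorname{Irr}(G_i)|}{|G_i|}=\frac1{|G_i|}\sum_{z\in G_i}\frac1{|z^{G_i}|}\le\mu(E_i)+\frac1{2b^2},$$
and hence $\mu(E_i)\ge\frac1{2b^2}$.

The set $E_i$ is clopen, being a union of cosets of $K_i$. If $j\ge i$, the class of $x_j$ maps onto the class of $x_i$, so $E_j\subseteq E_i$. Let $A=\bigcap_iE_i$. By fact 6, $\mu(A)=\inf_i\mu(E_i)\ge\frac1{2b^2}>0$.

Every $x\in A$ satisfies $|x^G|\le2b^2$. Otherwise choose finitely many, but more than $2b^2$, distinct conjugates of $x$. Each pair of them is separated in some $G_i$, so by directedness they all stay distinct in one $G_i$, and then $|x_i^{G_i}|>2b^2$, contrary to $x\in E_i$. Finally, $A$ is closed, and $A=A^{-1}$ because $x$ and $x^{-1}$ have classes of the same size in each $G_i$.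

As an illustration, let $G=\mathbb Z_p\rtimes C_2$, $p$ odd, from Test 2, where $b=2$. The rotations have classes of size at most $2$. The reflections in the dihedral group of order $2p^n$ form one class of size $p^n$, which exceeds $2b^2=8$ for large $n$. So here $A=\mathbb Z_p$ and $\mu(A)=\frac12$.

**Step 2: an open normal subgroup with bounded classes.** In general $A$ is not a subgroup. But class sizes are submultiplicative: $(yz)^g=y^gz^g$ shows $|(yz)^G|\le|y^G||z^G|$. So it is enough to find an open subgroup inside $AA$.

As $A$ is closed, fact 3 gives $A=\bigcap_iAK_i$. Each $AK_i$ is a finite union of cosets of $K_i$, hence clopen, and these sets decrease. By fact 6, $\inf_i\mu(AK_i)=\mu(A)<2\mu(A)$, so there is $N=K_i$ with $\mu(AN)<2\mu(A)$. Write $AN$ as a disjoint union of finitely many cosets $gN$. If $\mu(A\cap gN)\le\frac12\mu(N)$ held for each of them, then adding up would give $\mu(A)\le\frac12\mu(AN)<\mu(A)$, a contradiction. So for some $g$ the set $B=A\cap gN$ satisfies $\mu(B)>\frac12\mu(N)$.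

Let $h\in N$. Both $B$ and $Bh$ lie in $gN$, and both have measure greater than $\frac12\mu(gN)$, so they intersect: $a=a'h$ with $a,a'\in B$. Hence $h=a'^{-1}a\in A^{-1}A=AA$, and
$$|h^G|\le(2b^2)^2=4b^4\qquad\text{for every }h\in N.\tag{8}$$

**Step 3: an open abelian subgroup.** Now all classes in $N$ are finite, of bounded size. The idea is to compare an element $x$ having a largest class with its translates $xu$: if $u$ commutes with enough elements, then $xu$ already has the maximal number of conjugates, and this restricts the conjugates of $u$ to a finite set of translates.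

By (8) we can choose $x\in N$ with $m=|x^N|$ maximal among the classes of $N$. Choose $g_1,\dots,g_m\in N$ with $x^N=\{x^{g_1},\dots,x^{g_m}\}$, and put $U=\bigcap_{i=1}^mC_N(g_i)$. Each $C_N(g_i)$ is closed, and of finite index $|g_i^N|\le4b^4$ in $N$, hence open in $N$. So $U$ is open.

Let $u\in U$. Then $(xu)^{g_i}=x^{g_i}u^{g_i}=x^{g_i}u$ for $i=1,\dots,m$. These are $m$ distinct $N$-conjugates of $xu$, so by maximality of $m$ they are all of $(xu)^N$. Hence for every $h\in N$ there is $i$ with $x^hu^h=(xu)^h=x^{g_i}u$, that is,
$$u^hu^{-1}=(x^h)^{-1}x^{g_i}\in S:=\{a^{-1}c:a,c\in x^N\}.\tag{9}$$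
The set $S$ is finite and does not depend on $u$ or $h$. By fact 2 we can choose an open normal subgroup $W$ of $N$ (namely $W=N\cap K_j$ for a suitable $j$) that avoids the finitely many elements of $S\setminus\{1\}$, so $W\cap S\subseteq\{1\}$. Let $V=U\cap W$. For $u\in V$ and $h\in N$ we have $u^hu^{-1}\in W$ since $W$ is normal in $N$, and $u^hu^{-1}\in S$ by (9). So $u^hu^{-1}=1$, that is, $u^h=u$. Thus every element of $V$ is central in $N$.

In particular $V$ is abelian. It is open in $N$, and $N$ is open in $G$, so $V$ is open in $G$ and has finite index by fact 4. Hence $G$ is virtually abelian. This proves (b)⇒(c) and completes the proof of Theorem B. $\square$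

In particular, if $\sup_n\operatorname{AM}_{\rm Z}(G_n)<\infty$, then $\varprojlim G_n$ is virtually abelian, and conversely.

## Sharpness of the scale count, and growth along a tower

**The constant in Theorem A(2) is asymptotically sharp.** The constant $\frac{\rho^2-1}{\rho^2+1}$ tends to $1$ as $\rho\to\infty$. No constant larger than $1$ could stand in its place, even for large $\rho$. To see this, fix $L,k\ge1$ and let $P=E_1\times\dots\times E_k$ with $E_j$ extraspecial of order $2^{2n_j+1}$, $n_j=2^{j-1}L$. The irreducible characters of $P$ are the products of those of the factors, and $\operatorname{cd}(E_j)=\{1,2^{n_j}\}$. By binary expansion $\operatorname{cd}(P)=\{2^{Lc}:0\le c<2^k\}$. So Theorem A(2) applies with $m=2^k$ and $\rho=2^L$. Combining it with (2) and with (3) for $p=2$,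
$$2^k\,\frac{4^L-1}{4^L+1}\le\operatorname{AM}_{\rm Z}(P)=\prod_{j=1}^k\big(2-4^{-n_j}\big)<2^k=m .$$
Here $\operatorname{AM}_{\rm Z}(P)<m$ while the ratio $2^L$ is as large as we please.

**Growth when the limit is not virtually abelian.** Let $m_n$ be the maximal length of a sequence in $\operatorname{cd}(G_n)$ with successive ratios at least $2$. If $\varprojlim G_n$ is not virtually abelian, then the degrees are unbounded by Theorem B. By (4) the numbers $m_n$ do not decrease, and the choice of $d_1,d_2,\dots$ in the proof of (a)⇒(b) shows that they are unbounded. So $\operatorname{AM}_{\rm Z}(G_n)\ge\frac35m_n\to\infty$. If the $G_n$ are $p$-groups, all degrees are powers of $p$, and Theorem A(2) with $\rho=p$, applied to the whole of $\operatorname{cd}(G_n)$, gives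
$$\operatorname{AM}_{\rm Z}(G_n)\ge\frac{p^2-1}{p^2+1}\,|\operatorname{cd}(G_n)| .$$
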